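
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Recognizing the tile sets that tile $F(2^{\mathbb Z^2})$ continuously\\ is $\Sigma^0_1$-complete}


\begin{abstract}
Let $F(2^{\mathbb Z^2})$ be the free part of the shift action of $\mathbb Z^2$ on $\{0,1\}^{\mathbb Z^2}$. We show that the set of (codes of) finite sets of finite tiles for which $F(2^{\mathbb Z^2})$ has a continuous tiling is $\Sigma^0_1$-complete. The proof reduces the halting problem to domino systems, and domino systems to tiles. The second step is a general transfer theorem: every domino system can be computably replaced by a finite set of tiles such that, for every free continuous action of $\mathbb Z^2$ on a zero-dimensional second countable Hausdorff space, continuous tilings exist exactly when continuous domino configurations do. We also show that the tiles in the reduction are connected, that the analogous problem is $\Sigma^0_1$-hard for $\mathbb Z^d$ with $d\ge 2$, and that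 it is decidable for $d=1$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $2^{\mathbb Z^d}$ be the space of all functions $x:\mathbb Z^d\to\{0,1\}$ with the product topology, on which $\mathbb Z^d$ acts by the shift $(g\cdot x)(h)=x(h+g)$. The \emph{free part} is
\[
F(2^{\mathbb Z^d})=\{x:\ g\cdot x\ne x\text{ for all }g\neq 0\}.
\]
Its points are the labelings of the lattice by $0$ and $1$ that have no translational symmetry. A \emph{tile} is a finite subset of $\mathbb Z^d$. A \emph{continuous tiling} of $F(2^{\mathbb Z^d})$ by a finite set $P$ of tiles is a subequivalence relation $E$ of the orbit equivalence relation such that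
\begin{enumerate}
\item[(i)] $E$ is clopen: the set $\{(x,g): x\mathrel E g\cdot x\}$ is clopen in $F(2^{\mathbb Z^d})\times\mathbb Z^d$;
\item[(ii)] the $E$-class of each $x$ has the form $\{g\cdot x:g\in a+T\}$ for some $a\in\mathbb Z^d$ and $T\in P$.
\end{enumerate}
In other words, a continuous tiling is a rule that reads a labeling $x$ and cuts $\mathbb Z^d$ into translates of the given tiles. The rule commutes with translations, and the tile that it puts on the cell $0$ is determined by a finite window of $x$. The size of the window may depend on $x$, since $F(2^{\mathbb Z^d})$ is not compact.

Fix a standard effective coding of finite sets of tiles in $\mathbb Z^2$ by natural numbers, and let $A$ be the set of those $n$ that code a finite set of tiles for which $F(2^{\mathbb Z^2})$ has a continuous tiling. Recall that a set of integers is $\Sigma^0_1$ if it is computably enumerable. The set $A$ is \emph{$\Sigma^0_1$-hard} if for every $\Sigma^0_1$ set $B$ there is a computable function $f$ with $n\in B\Leftrightarrow f(n)\in A$; for this it suffices to find such an $f$ when $B$ is the halting problem. It is \emph{$\Sigma^0_1$-complete} if it is $\Sigma^0_1$ and $\Sigma^0_1$-hard. It is known that $A$ is $\Sigma^0_1$. Whether $A$ is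 $\Sigma^0_1$-complete is a question of Gao, Jackson, Krohne and Seward \cite{GJKS}. We answer it.

\begin{theorem}\label{thm:main}
The set $A$ is $\Sigma^0_1$-complete.
\end{theorem}

\subsection{What one should expect, and the obstacle}

Two facts govern continuous rules on $F(2^{\mathbb Z^d})$, and they pull in opposite directions.

\emph{Rules must survive periodicity.} A labeling without symmetry can still look periodic, with any prescribed large period $p$, over a region that is large compared with the window of the rule. On that region the output of the rule is $p$-periodic. So a continuous rule forces $p$-periodic tilings for \emph{all} large $p$ (Proposition~\ref{prop:periodic}).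

\emph{Rules can place markers.} A continuous rule can choose a sparse set of cells, and in the plane it can even cut $\mathbb Z^2$ into rectangles whose sides lie between $N$ and a constant times $N$ (Lemmas~\ref{lem:markers} and~\ref{lem:rectangles}). If every such rectangle can be filled, independently of the others, one gets a continuous rule.

In dimension one these two facts meet and yield a decidable criterion. The tile $\{0,1\}$ alone admits no continuous tiling of $F(2^{\mathbb Z})$, because $p$ may be odd; the pair $\{0,1\},\{0,1,2\}$ does admit one. We work this out in Section~\ref{sec:one}. In dimension two, ``can all large rectangles be filled?'' is the kind of question that can conceal a computation, so one expects undecidability.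

The obstacle is rigidity. The first idea is to represent the symbols of a domino system by $s\times s$ squares with matching bumps and dents, where $s\ge2$, so that the squares occupy a coset of the lattice $s\mathbb Z^2$. But a $p$-periodic tiling of this kind requires $s\mid p$, and we need all large $p$; so such a tile set never tiles $F(2^{\mathbb Z^2})$ continuously, whatever it encodes. (The same happens when all tiles have the same number $s\geq 2$ of cells; see Remark~\ref{rem:equal}.) A useful set of tiles must produce configurations in which pieces of many different sizes and relative positions fit together, and still control which symbols meet.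

\subsection{Results}

A \emph{free $\mathbb Z^d$-space} is a zero-dimensional second countable Hausdorff space with a free continuous action of $\mathbb Z^d$. The space $F(2^{\mathbb Z^d})$ is one, and continuous tilings of free $\mathbb Z^d$-spaces are defined as above. A \emph{domino system} is a triple $\mathcal D=(\Lambda,H,V)$ with $\Lambda$ a finite nonempty set of symbols and $H,V\subseteq\Lambda^2$. A pattern $y$ on a subset of $\mathbb Z^2$ is \emph{valid} if $(y(z),y(z+e_1))\in H$ and $(y(z),y(z+e_2))\in V$ whenever both cells are in its domain. Let $Y_{\mathcal D}\subseteq\Lambda^{\mathbb Z^2}$ be the set of valid patterns on $\mathbb Z^2$. A \emph{continuous $\mathcal D$-configuration} on a free $\mathbb Z^2$-space $X$ is a continuous equivariant map $X\to Y_{\mathcal D}$.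

The step that overcomes rigidity is the following transfer theorem.

\begin{theorem}\label{thm:transfer}
There is a computable map $\mathcal D\mapsto P(\mathcal D)$ from domino systems to finite sets of tiles in $\mathbb Z^2$ such that, for every domino system $\mathcal D$ and every free $\mathbb Z^2$-space $X$, the space $X$ has a continuous tiling by $P(\mathcal D)$ if and only if $X$ has a continuous $\mathcal D$-configuration.
\end{theorem}

We also prove the following complements, which are not needed for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:complements}
There is a computable map $\mathsf M\mapsto P_{\mathsf M}$ from Turing machines to finite nonempty sets of \emph{connected} tiles such that every $P_{\mathsf M}$ tiles $\mathbb Z^2$ and: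
\begin{itemize}
\item if $\mathsf M$ halts on the blank tape, then every free $\mathbb Z^2$-space has a continuous tiling by $P_{\mathsf M}$;
\item if $\mathsf M$ does not halt on the blank tape, then $P_{\mathsf M}$ has no doubly periodic tiling of $\mathbb Z^2$, and $F(2^{\mathbb Z^2})$ has no continuous tiling by $P_{\mathsf M}$.
\end{itemize}
For every $d\ge 2$ the analogous problem for $F(2^{\mathbb Z^d})$ is $\Sigma^0_1$-hard. For $d=1$ it is decidable.
\end{theorem}

\subsection{Plan of the proof}

Section~\ref{sec:tools} constructs markers and proves that continuous rules force periodic configurations; Section~\ref{sec:one} shows both facts at work in dimension one. Section~\ref{sec:rect} constructs the partitions into rectangles. In Section~\ref{sec:machine} we attach to a machine $\mathsf M$ a domino system $\mathcal D_{\mathsf M}$ in which every doubly periodic configuration contains a finite rectangle holding a complete halting computation. If $\mathsf M$ halts, all large rectangles of comparable sides can be filled independently of one another; if not, there are no doubly periodic configurations. Section~\ref{sec:tiles} proves Theorem~\ref{thm:transfer}. Its tiles are rectangles of many sizes, and each tile carries, in the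 shape of thin corridors dug into it and thin peninsulas growing out of it, a description of its neighbors; the shapes force the neighbors to agree. Theorem~\ref{thm:main} follows in Section~\ref{sec:main}, and Section~\ref{sec:complements} completes the proof of Theorem~\ref{thm:complements}.

\section{Conventions}\label{sec:conv}

We write $|\cdot|$ for the sup norm on $\mathbb Z^d$. Elements of $\mathbb Z^d$ are called \emph{cells}; two cells are \emph{adjacent}, or \emph{neighbors}, if their $\ell^1$-distance is $1$. Intervals are intervals of integers. A \emph{cube of side $L$} is a product of $d$ intervals with $L$ elements each. The group $\mathbb Z^d$ acts on $\Lambda^{\mathbb Z^d}$ by $(g\cdot y)(h)=y(h+g)$. If $X$ is a free $\mathbb Z^d$-space and $M\subseteq X$, put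
\[
M_x=\{g\in\mathbb Z^d: g\cdot x\in M\},\qquad\text{so that } M_{h\cdot x}=M_x-h .
\]

\emph{Tilings as maps.} Let $E$ be a continuous tiling of $X$ by $P$, and let $C(x)=\{g:x\mathrel E g\cdot x\}$. By (ii) and freeness, $C(x)$ is a translate of a tile of $P$, and $0\in C(x)$; there are only finitely many such translates. Since $E$ is clopen and finitely many $g$ suffice to tell these translates apart, $C$ is continuous. The sets $h+C(h\cdot x)$, $h\in\mathbb Z^d$, are the classes of an equivalence relation on $\mathbb Z^d$; they form a tiling $\mathcal T_x$ of $\mathbb Z^d$ with $\mathcal T_{h\cdot x}=\mathcal T_x-h$. Conversely, suppose that to each $x\in X$ we assign a tiling $\mathcal T_x$ of $\mathbb Z^d$ by translates of tiles of $P$, such that $\mathcal T_{h\cdot x}=\mathcal T_x-h$ and for each $g$ the set of $x$ for which $0,g$ lie in the same tile of $\mathcal T_x$ is clopen. Then ``$x\mathrel E g\cdot x$ iff $0,g$ lie in the same tile of $\mathcal T_x$'' defines a continuous tiling.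

A subset or pattern of $\mathbb Z^2$ is \emph{doubly periodic} if it is invariant under translation by $(p,0)$ and $(0,p)$ for some $p\ge1$; likewise for tilings.

\section{Markers, and periodic configurations}\label{sec:tools}

\subsection{Clopen markers}

The first tool is a continuous choice of a maximal $R$-separated subset. This is the place where freeness of the action is used.

\begin{lemma}\label{lem:markers}
Let $X$ be a free $\mathbb Z^d$-space, $M\subseteq X$ clopen, $R\ge1$. There is a clopen set $M'\subseteq M$ such that
\begin{enumerate}
\item[(i)] for every $x\in X$, distinct $g,h\in M'_x$ satisfy $|g-h|>R$;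
\item[(ii)] for every $x\in M$ there is $g$ with $|g|\le R$ and $g\cdot x\in M'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x\in M$. For $0<|g|\le R$ we have $g\cdot x\ne x$, so there are disjoint clopen sets $V_g\ni x$ and $W_g\ni g\cdot x$. Intersecting $M$ with the sets $V_g\cap(-g)\cdot W_g$ we obtain a clopen neighborhood $U\subseteq M$ of $x$ with $U\cap g\cdot U=\emptyset$ for $0<|g|\le R$. Countably many such sets $U_0,U_1,\dots$ cover $M$. Put
\[
M'_n=U_n\setminus\bigcup_{i<n}\ \bigcup_{|g|\le R}g\cdot M'_i,\qquad M'=\bigcup_nM'_n .
\]
Each $M'_n$ is clopen, by induction.

(i) Suppose $g\cdot x\in M'_n$, $h\cdot x\in M'_m$, $m\le n$ and $0<|g-h|\le R$. Since $g\cdot x=(g-h)\cdot(h\cdot x)$, for $m=n$ the set $U_n\cap(g-h)\cdot U_n$ is nonempty, and for $m<n$ we have $g\cdot x\in(g-h)\cdot M'_m$. Both are impossible.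

(ii) If $x\in U_n$, then either $x\in M'_n$, or $x\in g\cdot M'_i$ for some $i<n$ and $|g|\le R$, and then $(-g)\cdot x\in M'$.

The set $M'$ is open. A point of $M\setminus M'$ lies in $\bigcup_{0<|g|\le R}g\cdot M'$ by (ii), and a point of $M'$ does not, by (i). So $M\setminus M'=M\cap\bigcup_{0<|g|\le R}g\cdot M'$ is open too, and $M'$ is clopen.
\end{proof}

\subsection{Continuous rules force periodic configurations}

To see the mechanism, let $d=1$ and suppose that a continuous rule $\varphi$ with window radius $r$ turns each $x\in F(2^{\mathbb Z})$ into a sequence obeying some nearest-neighbor constraint. Take $x$ so that $x$ on $[p,p+2r]$ repeats $x$ on $[0,2r]$. Then the windows around $r$ and $r+p$ look alike, so $\varphi(x)(r)=\varphi(x)(r+p)$, and the word of $\varphi(x)$ on $[r,r+p)$ can be closed up to a $p$-periodic configuration. The difficulty is a circle of dependence: the radius $r$ depends on $x$, while $x$ is built with $r$ in mind. We break it by finding \emph{one} compact subset of $F(2^{\mathbb Z^d})$ that contains all the points $x$ we may wish to use; on a compact set the radius is uniform. Membership in such a set must be guaranteed by a quantitative form of aperiodicity that is not destroyed by a few cuts.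

Let $v_2(k)$ be the exponent of $2$ in $k\ne0$, and let $t(k)=v_2(k)\bmod 2$ for $k\ne0$, $t(0)=0$.

\begin{lemma}\label{lem:ruler}
Let $a\ge1$. Every interval of at least $10a$ integers contains $k$ and $k+2a$ with $t(k)\ne t(k+2a)$.
\end{lemma}

\begin{proof}
Write $2a=2^em$ with $m$ odd, and let $k=2^ej$ with $j\equiv2-m\pmod4$. Then $j$ is odd, so $v_2(k)=e$, while $k+2a=2^e(j+m)$ with $j+m\equiv2\pmod 4$, so $v_2(k+2a)=e+1$. The admissible $k$ form a residue class modulo $2^{e+2}\le 8a$. So one of them lies among the first $8a$ elements of the interval, and then $k+2a$ is in the interval as well.
\end{proof}

Define $z:\mathbb Z^d\to\{0,1\}$ by $z(s)=\sum_it(s_i)\bmod2$, and put $L_g=10|g|$ for $g\ne0$.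

\begin{lemma}\label{lem:zaperiodic}
For $g\neq0$, every cube of side $L_g$ contains cells $s,s+g$ with $z(s)\neq z(s+g)$.
\end{lemma}

\begin{proof}
Suppose a cube violates this. The statements for $g$ and $-g$ are equivalent, so we may assume $a=g_i>0$ for some $i$. Fix the coordinates $s_j$, $j\ne i$, so that $s_j$ and $s_j+g_j$ are in the $j$-th side; this is possible as $L_g>|g|$. Let $s_i$ vary. Then $t(k)+t(k+a)\bmod2$ is the same for all $k$ such that $k,k+a$ lie in the $i$-th side $I$. Comparing $k$ and $k+a$, we get $t(k)=t(k+2a)$ whenever $k,k+2a\in I$. As $|I|\ge10a$, this contradicts Lemma~\ref{lem:ruler}.
\end{proof}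

\begin{proposition}\label{prop:periodic}
Let $d\ge1$, let $\Lambda$ be finite, $H_1,\dots,H_d\subseteq\Lambda^2$, and let $\varphi:F(2^{\mathbb Z^d})\to\Lambda^{\mathbb Z^d}$ be continuous and equivariant with $(\varphi(x)(s),\varphi(x)(s+e_i))\in H_i$ for all $x,s,i$. Then for all sufficiently large $p$ there is $y^*\in\Lambda^{\mathbb Z^d}$ satisfying the same constraints, with $y^*(s+pe_i)=y^*(s)$ for all $s,i$.
\end{proposition}

\begin{proof}
For $1\le R\le p$ define $y_{p,R}\in2^{\mathbb Z^d}$ as follows. On $Q=[0,p+R)^d$ let $y_{p,R}(s)=z(s\bmod p)$, with residues taken in $[0,p)^d$; outside $Q$ let $y_{p,R}(s)=z(s)$.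

\emph{A compact set containing all these points.} Cut each coordinate axis before $0$, before $p$ and before $p+R$. This divides $\mathbb Z^d$ into pieces, and since $R\le p$, on each piece $y_{p,R}$ agrees with a translate of $z$. An interval of $4L$ integers cut at three places has a part with at least $L$ elements, so every cube of side $4L_g$ contains a cube of side $L_g$ inside one piece. By Lemma~\ref{lem:zaperiodic}, every $y=y_{p,R}$ satisfies
\begin{equation}\label{eq:star}
\text{for every }g\ne0,\text{ every cube of side }4L_g\text{ contains }s,s+g\text{ with }y(s)\ne y(s+g).
\end{equation}
The set of all $y\in2^{\mathbb Z^d}$ with \eqref{eq:star} is shift-invariant, closed (each instance concerns finitely many coordinates) and contained in $F(2^{\mathbb Z^d})$. So the closure $\mathcal K$ of the set of all shifts of all $y_{p,R}$ is a compact shift-invariant subset of $F(2^{\mathbb Z^d})$. By compactness there is $r$ such that, for $x\in\mathcal K$, $\varphi(x)(0)$ depends only on $x|_{[-r,r]^d}$. By equivariance, $\varphi(x)(s)=\varphi(s\cdot x)(0)$ depends only on $x|_{s+[-r,r]^d}$, in the same way for all $s$.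

\emph{Closing up.} Let $R=2r+1$, $p\ge R$, and $y=y_{p,R}$, so $Q=[0,p+2r]^d$. If $s\in[r,r+p]^d$ and $s_i=r$, then the windows of radius $r$ around $s$ and $s+pe_i$ lie in $Q$, and $y(w+pe_i)=y(w)$ whenever $w,w+pe_i\in Q$. Hence
\[
\varphi(y)(s)=\varphi(y)(s+pe_i)\qquad\text{if } s\in[r,r+p]^d,\ s_i=r .
\]
Let $y^*$ be the extension of $\varphi(y)|_{[r,r+p)^d}$ with period $p$ in every coordinate direction. Let $s\in[r,r+p)^d$. Then $y^*(s)=\varphi(y)(s)$, and also $y^*(s+e_i)=\varphi(y)(s+e_i)$: this is clear if $s_i<r+p-1$, and if $s_i=r+p-1$, then $y^*(s+e_i)=\varphi(y)(s+e_i-pe_i)=\varphi(y)(s+e_i)$ by the displayed equality. So the constraints hold for $y^*$ at all $s\in[r,r+p)^d$, and by periodicity everywhere.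
\end{proof}

\begin{remark}\label{rem:equal}
If all tiles in $P$ have the same number $s\ge2$ of cells, then $F(2^{\mathbb Z^2})$ has no continuous tiling by $P$. Indeed, let $C$ be as in Section~\ref{sec:conv}, let $\ell$ bound the diameters of the tiles, and let $\varphi(x)(u)$ be the array $(C((u+h)\cdot x))_{h\in[0,\ell]^2}$. Use as symbols the arrays $(C_h)_{h\in[0,\ell]^2}$ of translates of tiles containing $0$ that satisfy $C_{h+g}=C_h-g$ whenever $g\in C_h$ and $h,h+g\in[0,\ell]^2$, and as nearest-neighbor constraints that arrays at adjacent cells agree where they overlap. Any two cells at distance at most $\ell$ lie in a common array. So a configuration of arrays satisfying the constraints is the same as an assignment $u\mapsto C_u$ for which the sets $u+C_u$ form a tiling. By Proposition~\ref{prop:periodic} there is a tiling by $P$ with period $p$ in both directions, for every large $p$. For $p>\ell$ it partitions $\mathbb Z^2/p\mathbb Z^2$ into sets of size $s$, so $s\mid p^2$, which fails for $p\equiv1\pmod s$.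
\end{remark}

\section{Dimension one, by hand}\label{sec:one}

\begin{example}\label{ex:dim1}
\emph{The tile $\{0,1\}$ does not suffice.} A tiling of $\mathbb Z$ by pairs $\{k,k+1\}$ is the same as a labeling of $\mathbb Z$ by ``left'' and ``right'' in which the labels alternate. If $F(2^{\mathbb Z})$ had a continuous tiling by $\{0,1\}$, Proposition~\ref{prop:periodic} would yield an alternating labeling with odd period.

\emph{The tiles $\{0,1\}$ and $\{0,1,2\}$ suffice.} Take the marker set $M'$ of Lemma~\ref{lem:markers} with $M=F(2^{\mathbb Z})$ and $R=1$. Consecutive elements of $M'_x$ differ by at least $2$. They differ by at most $3$, because if $k$ and $k'\geq k+4$ were consecutive, then $k+2$ would be at distance at least $2$ from all elements of $M'_x$. So the intervals from each marker to just before the next form a continuous tiling.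
\end{example}

The difference is that pieces of all large lengths can be assembled in the second case but not in the first. This is the general criterion.

\begin{proposition}\label{prop:dim1}
It is decidable whether $F(2^{\mathbb Z})$ has a continuous tiling by a given finite set of tiles in $\mathbb Z$.
\end{proposition}

\begin{proof}
The empty tile is never a class and may be discarded. Let $\ell\ge1$ bound the diameters of the remaining tiles, and let the symbols be the translates $C\ni0$ of tiles, so $C\subseteq[-\ell,\ell]$. Call a word $C_0\dots C_n$ of symbols \emph{allowed} if $C_{i+h}=C_i-h$ whenever $h\in C_i$ and $0\le i,i+h\le n$. Let $G$ be the finite directed graph whose vertices are the allowed words of length $\ell$ and whose edges are the allowed words of length $\ell+1$, leading from the prefix to the suffix of length $\ell$.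

A bi-infinite walk in $G$ is a sequence $(C_i)_{i\in\mathbb Z}$ with $C_{i+h}=C_i-h$ for all $i$ and all $h\in C_i$, since always $|h|\le\ell$. Then $k\in i+C_i$ implies $k+C_k=i+C_i$, so the sets $i+C_i$ form a tiling; conversely every tiling gives a walk. Hence continuous tilings of $F(2^{\mathbb Z})$ correspond to continuous equivariant maps into the space of bi-infinite walks in $G$. We claim that \emph{they exist if and only if some strongly connected component of $G$ containing a cycle has cycle lengths with greatest common divisor $1$.} This condition is decidable: every closed walk decomposes into simple cycles, so only the finitely many simple cycles need to be inspected.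

($\Rightarrow$) Apply Proposition~\ref{prop:periodic} with $d=1$, the vertices of $G$ as symbols and the edges as $H_1$. For all large $p$ there is a closed walk of length $p$ in $G$. Take $p$ prime and larger than the number of vertices. The closed walk stays in one strongly connected component and decomposes into cycles of it, so the gcd of the cycle lengths of this component divides $p$. It is also at most the number of vertices, because it divides the length of a simple cycle. So it is $1$.

($\Leftarrow$) Let $v$ be a vertex of such a component. If a cycle of the component has length $c$, there is a closed walk at $v$ meeting the cycle, of some length $a$, and another of length $a+c$. So the gcd of the lengths of closed walks at $v$ divides every such $c$ and is $1$. These lengths are closed under addition, hence contain all $n\ge n_0$ for some $n_0\ge1$. Lemma~\ref{lem:markers} with $M=F(2^{\mathbb Z})$ and $R=n_0$ gives markers whose consecutive gaps lie in $(n_0,2n_0+1]$: if $k,k'$ are consecutive with $k'\ge k+2n_0+2$, then $k+n_0+1$ has distance more than $n_0$ from every marker. Fill each gap of length $n$ with a fixed closed walk of length $n$ at $v$. This is a continuous equivariant map into the bi-infinite walks.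
\end{proof}

In the plane, gaps between markers become rectangles, and closed walks become fillings of rectangles. We first produce the rectangles.

\section{Continuous partitions into rectangles}\label{sec:rect}

By a rectangle we mean a set $[l,r)\times[b,t)$; its \emph{sides} are $r-l$ and $t-b$. Suppose two disjoint rectangles contain horizontally adjacent cells. Then their vertical intervals overlap, so their horizontal intervals are disjoint. Hence the rectangles have the form $[l,c)\times[b,t)$ and $[c,r')\times[b',t')$, and they contain no vertically adjacent cells. We call $[b,t)\cap[b',t')\neq\emptyset$ their \emph{common segment}; its \emph{length} is its number of elements. The same applies with the axes exchanged.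

In Section~\ref{sec:tiles} a description of each pair of neighboring rectangles will be carved near their common segment, so we need room: common segments must not be short. Overlaying large squares centered at markers and cutting along all their sides gives bounded rectangles, but two sides may happen to be nearly aligned. We therefore shift the sides, one marker after another, so that no two nearby parallel sides are closer than $N$; a finite coloring of the markers makes the order in which this is done a local matter.

\begin{lemma}\label{lem:rectangles}
Let $X$ be a free $\mathbb Z^2$-space, $N\ge1$ and $K=10801N$. There is a clopen subequivalence relation of the orbit equivalence relation on $X$ such that for each $x$ the induced partition $\mathcal R_x$ of $\mathbb Z^2$ consists of rectangles with both sides in $[N,K]$, and whenever two distinct rectangles of $\mathcal R_x$ contain adjacent cells, their common segment has length at least $N$.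
\end{lemma}

\begin{proof}
Let $D=2700N$ and let $M\subseteq X$ be given by Lemma~\ref{lem:markers} for the set $X$ and the radius $D$. Fix $x$. The elements of $M_x$ are called markers, and $m,m'\in M_x$ are \emph{near} if $|m-m'|\le13D$.

\emph{Coloring.} A square of side $D+1$ contains at most one marker, and since $26D+1<26(D+1)$ the square $m+[-13D,13D]^2$ is covered by $26^2=676$ squares of side $D+1$. So at most $676$ markers, including $m$, are near $m$. Let $M^1$ be given by Lemma~\ref{lem:markers} for $(M,13D)$, and inductively $M^{j+1}$ for $(M\setminus(M^1\cup\dots\cup M^j),13D)$. Then $M=M^1\sqcup\dots\sqcup M^{676}$: a marker left over would by (ii) have a near marker in each of $M^1,\dots,M^{676}$, and together with itself this makes $677$. The \emph{color} of a marker is its index $j$. By (i), distinct near markers have distinct colors.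

\emph{Squares in general position.} Process the colors $1,\dots,676$ in order. For a marker $m=(m_1,m_2)$ of color $j$ let $l_m$ be the least integer in $[m_1-2D,m_1-D]$, and $r_m$ the least integer in $[m_1+D+1,m_1+2D+1]$, whose distance from all $l_{m'},r_{m'}$, with $m'$ near $m$ of smaller color, is at least $N$. They exist: each interval has $D+1$ elements, and at most $675\cdot2\cdot(2N-1)<2700N=D$ of them are forbidden. Define $b_m,t_m$ in the same way from the second coordinates, and let $W_m=[l_m,r_m)\times[b_m,t_m)$. Then
\[
m+[-D,D]^2\subseteq W_m\subseteq m+[-2D,2D]^2,
\]
so the $W_m$ cover $\mathbb Z^2$ by (ii) for $M$, and the sides of $W_m$ are at most $4D+1\le10801N=K$. We call $l_m,r_m$ the vertical and $b_m,t_m$ the horizontal \emph{cuts} of $m$. Since $r_m-l_m\ge2D+1\geq N$ and $t_m-b_m\ge 2D+1\geq N$, the choice of the cuts gives: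
\begin{equation}\label{eq:dagger}
\begin{aligned}
&\text{among the vertical (or the horizontal) cuts of a set of pairwise near markers,}\\
&\text{distinct values differ by at least } N .
\end{aligned}
\end{equation}

\emph{The rectangles.} If $W_m\cap W_{m'}\ne\emptyset$, then $|m-m'|\le4D$. Divide $W_m$ by all vertical and horizontal cuts of those $m_1$ for which $W_{m_1}$ meets $W_m$, including $m$ itself. These markers are pairwise within $8D$, so by \eqref{eq:dagger} the resulting grid cells have sides at least $N$; the sides are at most $K$. Each $W_{m_1}\cap W_m$ is a union of grid cells of $W_m$, hence so is
\[
P_m=W_m\setminus\bigcup\{W_{m_1}:\ m_1 \text{ has smaller color than } m\},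
\]
where only the $m_1$ with $W_{m_1}\cap W_m\ne\emptyset$ matter. The markers whose squares contain a given cell are pairwise near, so their colors are distinct, and the cell belongs to $P_m$ exactly for the one with the least color. So the $P_m$ partition $\mathbb Z^2$. Let $\mathcal R_x$ consist, for all $m$, of the grid cells of $W_m$ that are contained in $P_m$.

\emph{Common segments.} Let $Q\subseteq W_m$ and $Q'\subseteq W_{m'}$ be distinct members of $\mathcal R_x$ containing adjacent cells. Then $|m-m'|\le4D+1$. The sides of $Q$ and $Q'$ lie on cuts of markers within $4D$ of $m$ or of $m'$, and these markers are pairwise within $12D+1\le13D$. The ends of the common segment are two distinct values of such cuts in the same direction, so by \eqref{eq:dagger} its length is at least $N$.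

\emph{Continuity.} The construction is translation equivariant: $\mathcal R_{h\cdot x}=\mathcal R_x-h$. Whether $0$ and $g$ lie in the same rectangle of $\mathcal R_x$ depends only on the truth values of ``$h\cdot x\in M^j$'' for $h$ in a finite set depending only on $g$ and $N$, because the cuts of $m$ depend only on the colors of the markers within $676\cdot13D$ of $m$. So the relation is clopen.
\end{proof}

\section{A domino system that runs a machine}\label{sec:machine}

\subsection{What the system must do}

We want a domino system $\mathcal D_{\mathsf M}$ for which the two facts of the introduction meet. If $\mathsf M$ halts, all rectangles whose sides are large and of comparable size should have fillings, and these should fit together without any condition, so that Lemma~\ref{lem:rectangles} gives a continuous configuration. If $\mathsf M$ does not halt, there should be no doubly periodic configuration, so that Proposition~\ref{prop:periodic} excludes a continuous one. Accordingly, symbols mark the sides of rectangles, each rectangle must contain a halting computation of $\mathsf M$, and nothing else is required across the boundary of a rectangle.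

The difficulty is that local rules cannot by themselves force the marked rectangles to be finite. In a doubly periodic configuration the possible regions turn out to be the whole plane, strips, and finite rectangles. We eliminate the whole plane by a layer that has no doubly periodic configuration, and strips by binary counters that run along the strip and must eventually overflow. A counter of height $n$ can reach length $2^n$, so the counters do no harm in rectangles whose sides are comparable.

\subsection{The definition}

We use deterministic Turing machines $\mathsf M$ with a one-way infinite tape and a single halting state $s_h$; in every other state the transition is defined for every tape symbol. The machine moves left or right at every step, never moves left from the leftmost cell, and is started on the blank tape at the leftmost cell in state $s_0\ne s_h$. By the standard simulations (mark the leftmost cell; simulate a two-way infinite tape on two tracks), every Turing machine can be computably replaced by one of this kind that halts on the blank tape if and only if the given one does. So halting for machines of this kind is $\Sigma^0_1$-complete, and it suffices to prove our theorems for them. ``Halts'' always means ``halts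 on the blank tape.'' Let $\mathsf S$ be the set of states and $\Gamma$ the tape alphabet.

The symbols of $\mathcal D_{\mathsf M}$ are tuples $(\xi,\eta;\theta;b,c;b',c';\tau)$ with $\xi\in\{L,C,R\}$ and $\eta\in\{B,C,T\}$, where the remaining entries belong to the layers described below. Rules that concern a single cell restrict the alphabet; the others restrict pairs of adjacent cells.

\medskip\noindent\textbf{Geometry.} A horizontal pair is allowed only if it is
\begin{itemize}
\item \emph{internal}: the left $\xi$ is in $\{L,C\}$, the right $\xi$ is in $\{C,R\}$, and both $\eta$ are equal; or
\item \emph{external}: the left $\xi$ is $R$ and the right $\xi$ is $L$.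
\end{itemize}
A vertical pair is allowed only if it is internal (lower $\eta\in\{B,C\}$, upper $\eta\in\{C,T\}$, equal $\xi$) or external (lower $\eta=T$, upper $\eta=B$). \emph{All rules below that concern pairs apply to internal pairs only.} External pairs are always allowed.

\medskip\noindent\textbf{Aperiodic layer.} $\theta\in\Theta$, where $(\Theta,H_\Theta,V_\Theta)$ is a fixed domino system that has valid configurations of $\mathbb Z^2$ but no doubly periodic one; such systems exist \cite{Berger,Robinson}. Internal pairs obey $H_\Theta$ and $V_\Theta$.

\medskip\noindent\textbf{Column counter.} $b,c\in\{0,1\}$, a bit and a carry. Horizontal internal pairs satisfy $b(z+e_1)=b(z)+c(z)\bmod2$; vertical internal pairs satisfy $c(z+e_2)=b(z)c(z)$. If $\eta=B$, then $c=1$. If $\eta=T$ and $\xi\ne R$, then $bc=0$.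

Reading a column of a marked rectangle from the bottom as a binary number with least significant bit first, these rules say that the next column shows this number plus $1$, and that there may be no overflow before the last column. For instance, columns of height $2$ may show $0,1,2,3$ in turn, but in the column showing $3$ the product $bc$ at the top is $1$, so this column must have $\xi=R$.

\medskip\noindent\textbf{Row counter.} $b',c'\in\{0,1\}$, the same with the axes exchanged. Vertical internal pairs satisfy $b'(z+e_2)=b'(z)+c'(z)\bmod2$; horizontal internal pairs satisfy $c'(z+e_1)=b'(z)c'(z)$. If $\xi=L$, then $c'=1$. If $\xi=R$ and $\eta\ne T$, then $b'c'=0$.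

\medskip\noindent\textbf{Machine.} $\tau=(\alpha,\omega,\lambda,\rho)$, where $\alpha$ and $\omega$ in $\Gamma\cup(\mathsf S\times\Gamma)$ describe the tape cell before and after a step, and $\lambda,\rho\in\{*\}\cup(\mathsf S\times\{\to,\leftarrow\})$ describe a head crossing the left, respectively right, side of the cell during the step. The entry $\tau$ has one of the forms
\begin{enumerate}
\item (no head) $\alpha=\omega=\gamma\in\Gamma$, $\lambda=\rho=*$;
\item (head arrives from the left) $\alpha=\gamma$, $\omega=(s,\gamma)$, $\lambda=(s,\to)$, $\rho=*$;
\item (head arrives from the right) $\alpha=\gamma$, $\omega=(s,\gamma)$, $\lambda=*$, $\rho=(s,\leftarrow)$;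
\item (head leaves) $\alpha=(s,\gamma)$ with $s\ne s_h$, where in state $s$ reading $\gamma$ the machine writes $\gamma'$ and enters $s'$; $\omega=\gamma'$; if it moves right, $\lambda=*$ and $\rho=(s',\to)$; if it moves left, $\lambda=(s',\leftarrow)$ and $\rho=*$;
\item (halted) $\alpha=\omega=(s_h,\gamma)$, $\lambda=\rho=*$.
\end{enumerate}
Internal pairs satisfy $\alpha(z+e_2)=\omega(z)$ and $\lambda(z+e_1)=\rho(z)$. Moreover: if $\xi=L$, then $\lambda=*$; if $\xi=R$, then $\rho=*$. If $\eta=B$, then $\alpha=(s_0,\text{blank})$ when $\xi=L$, and $\alpha=\text{blank}$ otherwise. If $\eta=T$, then $\omega\notin(\mathsf S\setminus\{s_h\})\times\Gamma$.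

\begin{proposition}\label{prop:machine}
\begin{enumerate}
\item[(a)] If $\mathsf M$ halts, every free $\mathbb Z^2$-space has a continuous $\mathcal D_{\mathsf M}$-configuration.
\item[(b)] If $\mathsf M$ does not halt, $Y_{\mathcal D_{\mathsf M}}$ has no doubly periodic element; hence $F(2^{\mathbb Z^2})$ has no continuous $\mathcal D_{\mathsf M}$-configuration.
\item[(c)] In every case $Y_{\mathcal D_{\mathsf M}}\ne\emptyset$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of (c)]
Take $\xi=\eta=C$ everywhere, a valid configuration of the aperiodic layer, $b=c=b'=c'=0$, and $\tau$ of form 1 with $\gamma=\text{blank}$.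
\end{proof}

\begin{proof}[Proof of (a)]
Let $\mathsf M$ halt after $t_0$ steps. Choose $N\ge t_0+2$ with $10801N\le2^N$. We claim that for every rectangle of width $w$ and height $n$ with $w,n\in[N,10801N]$ there is a valid pattern in which $\xi=L$ exactly on the left column, $\xi=R$ exactly on the right column, $\eta=B$ exactly on the bottom row and $\eta=T$ exactly on the top row. All pairs inside the rectangle are then internal.
\begin{itemize}
\item $\theta$ is a restriction of a valid configuration of $\mathbb Z^2$.
\item Column $i$, $0\le i<w$, carries the number $i$ in binary with $n$ bits, least significant bit at the bottom, which is possible as $w\le2^N\le2^n$; $c$ shows the carries when $1$ is added to $i$. For $i\le w-2$ we have $i<2^n-1$, so there is no carry out of the top.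
\item Row $j$, $0\le j<n$, carries $j$ in binary with $w$ bits, least significant bit at the left, and $c'$ shows the carries; $n\le2^N\le2^w$, and for $j\le n-2$ there is no carry out of the right column.
\item $\tau$ shows the computation of $\mathsf M$, idling after it halts: in row $j$, $\alpha$ shows the configuration at time $j$ and $\omega$ the one at time $j+1$, with one form 4 cell and an adjacent cell of form 2 or 3 before halting, one form 5 cell afterwards, and form 1 elsewhere. The head is always in columns $\le t_0\le w-2$, so no head crosses the right side of the right column and $\rho=*$ there. The machine never moves left from the leftmost cell, so $\lambda=*$ in the left column. In the top row $\omega$ shows the configuration at time $n\ge t_0+2$, which is halted.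
\end{itemize}
Fix one such pattern for each $(w,n)$. Apply Lemma~\ref{lem:rectangles} to $X$ and this $N$, and fill each rectangle of $\mathcal R_x$ with the fixed pattern for its dimensions. Horizontal pairs across the boundary of a rectangle have left $\xi=R$ and right $\xi=L$, vertical ones have lower $\eta=T$ and upper $\eta=B$; so they are external, hence allowed. This defines a continuous equivariant map $X\to Y_{\mathcal D_{\mathsf M}}$.
\end{proof}

\begin{proof}[Proof of (b)]
Let $y\in Y_{\mathcal D_{\mathsf M}}$ have periods $(p,0)$ and $(0,p)$, $p\ge1$. We show that $\mathsf M$ halts.

\emph{The regions are products of intervals.} Join adjacent cells that form an internal pair, and consider the connected components. By the geometry rules,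
\[
(z,z+e_1)\text{ is internal}\iff\xi(z)\ne R\iff\xi(z+e_1)\ne L ,
\]
and $(z,z+e_2)$ is internal iff $\eta(z)\ne T$ iff $\eta(z+e_2)\ne B$. Let $I\times\{j\}$ be a maximal horizontally joined block. The entry $\eta$ is constant on it. If this value is $T$, no cell of the block is joined to the cell above. Otherwise all are, and the cells above carry the same values of $\xi$. These values determine which cells are joined horizontally: inside $I$ all are, while at a left end of $I$ the value is $L$ and at a right end it is $R$, so the block above does not extend further. Thus $I\times\{j+1\}$ is again a maximal block. The same holds downward with $B$ in place of $T$. Hence every component is a product $I\times J$ of intervals. If $I$ has a minimum, then within the component $\xi=L$ exactly on the first column, and otherwise $\xi=L$ nowhere; if $I$ has a maximum, then $\xi=R$ exactly on the last column, and otherwise nowhere; in all other columns $\xi=C$. Similarly for $J$ and $\eta$ with $B$ and $T$.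

\emph{No half-infinite intervals.} Suppose $I$ has a minimum $i_0$ but no maximum. Then $\xi=L$ in column $i_0$ of the component, and by periodicity in column $i_0+p\in I$, contrary to what was just said. If $I$ has a maximum but no minimum, the same argument applies with $\xi=R$ and a shift by $-p$. So $I$ is finite or $I=\mathbb Z$, and likewise for $J$.

\emph{The plane is excluded.} If $I=J=\mathbb Z$, the entries $\theta$ form a doubly periodic valid configuration of $(\Theta,H_\Theta,V_\Theta)$, which does not exist.

\emph{Strips are excluded.} Let $I=\mathbb Z$ and $J$ be finite with $n$ elements. The bottom row has $\eta=B$, the top row has $\eta=T$, and $\xi=C$ throughout. Let $\mathrm{val}(i)=\sum_{k<n}b_k2^k$, where $b_k$ is the bit in column $i$ and the $k$-th row from below, counted from $0$. The carry entering at the bottom is $1$ and the carry $bc$ leaving at the top is $0$, so $\mathrm{val}(i+1)=\mathrm{val}(i)+1$ for all $i\in\mathbb Z$. This contradicts $0\le\mathrm{val}<2^n$. If $I$ is finite and $J=\mathbb Z$, then $\xi=L$ in the left column, $\xi=R$ in the right column and $\eta=C$ throughout, so the row counter shows in each row a number that is larger by $1$ than in the row below, again a contradiction.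

\emph{A finite rectangle contains a halting computation.} So every component is a finite rectangle. Consider one, with rows $0,\dots,n-1$ from below, and let $\alpha_j,\omega_j$ be the words of $\alpha$- and $\omega$-values in row $j$. We show by induction on $j$ that $\alpha_j$ is the configuration of $\mathsf M$ at time $j$ (idling after halting) restricted to the columns of the rectangle, with the head inside, and that $\omega_j$ is the configuration at time $j+1$ in the same sense. For $j=0$ the rule for $\eta=B$ says that $\alpha_0$ is the initial configuration.

Assume the claim for $\alpha_j$. Exactly one cell $z$ of row $j$ has $\alpha\in\mathsf S\times\Gamma$, so $z$ is the only cell of the row of form 4 or 5. A cell of form 2 has $\lambda=(s,\to)\ne*$, so $\xi\ne L$ there, and its left neighbor lies in the rectangle and has $\rho=(s,\to)$. Only a cell of form 4 moving right and entering $s$ has such a $\rho$. Thus \emph{a form 2 cell can only be $z+e_1$, with $z$ of form 4 moving right}; symmetrically, \emph{a form 3 cell can only be $z-e_1$, with $z$ of form 4 moving left}.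
\begin{itemize}
\item If $z$ is of form 5, all other cells are of form 1 and $\omega_j=\alpha_j$, a halted configuration.
\item If $z$ is of form 4, moving right and entering $s'$, then $\rho(z)=(s',\to)\ne*$, so $\xi(z)\ne R$, and $z+e_1$ is in the rectangle with $\lambda=(s',\to)$. Only form 2 has such a $\lambda$, so $z+e_1$ has $\omega=(s',\gamma)$ with $\gamma=\alpha(z+e_1)$. All cells other than $z,z+e_1$ are of form 1. So $\omega_j$ is the next configuration, with the head inside.
\item If $z$ is of form 4, moving left and entering $s'$, then $\lambda(z)=(s',\leftarrow)\ne*$, so $\xi(z)\neq L$, and $z-e_1$ is in the rectangle with $\rho=(s',\leftarrow)$. Only form 3 has such a $\rho$, so $z-e_1$ has $\omega=(s',\gamma)$ with $\gamma=\alpha(z-e_1)$, and all cells other than $z,z-e_1$ are of form 1. Again $\omega_j$ is the next configuration, with the head inside.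
\end{itemize}
Since $\alpha_{j+1}=\omega_j$ for $j<n-1$, the induction is complete. The word $\omega_{n-1}$ contains the head, and because $\eta=T$ in the top row its state must be $s_h$. So $\mathsf M$ halts.

The second claim of (b) follows from Proposition~\ref{prop:periodic} with $d=2$ and with $H_1,H_2$ the horizontal and vertical constraints of $\mathcal D_{\mathsf M}$.
\end{proof}

\section{From dominoes to tiles}\label{sec:tiles}

In this section we prove Theorem~\ref{thm:transfer}. Fix a domino system $\mathcal D=(\Lambda,H,V)$.

\subsection{The idea: corridors}\label{sub:idea}

A tiling by $P(\mathcal D)$ should decode into a partition of $\mathbb Z^2$ into rectangles together with a valid pattern, and every partition as in Lemma~\ref{lem:rectangles} with every valid pattern should arise. So we take tiles that are modified rectangles $R$. A tile will make claims about each neighboring rectangle $R_i$: its exact size and position, and the symbols on both sides of the common segment. We call the content of such a claim a contract. We have to force that there really is a tile with rectangle $R_i$, and that it is bound by the same contract.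

Here is the smallest case of the mechanism. Suppose a tile $\Phi$ is a rectangle from which a straight corridor of three cells $z_2,z_1,z_0$ has been dug, perpendicular to a side, with $z_2$ at the side. Suppose further that in every available tile each cell has at least two neighbors in its tile, with one kind of exception: the end cell (``tip'') $p_0$ of a bar $p_2,p_1,p_0$ of three cells that protrudes from a tile. Consider a tiling containing $\Phi$, and let $\Phi'\neq\Phi$ be the tile containing $z_0$. Three of the four neighbors of $z_0$ belong to $\Phi$, so $z_0$ has at most one neighbor in $\Phi'$; hence $z_0$ is the tip $p_0$ of a bar of $\Phi'$. The next cell $p_1$ is a neighbor of $z_0$ outside $\Phi$, so $p_1=z_1$. Then $p_2$ is a neighbor of $z_1$, different from $p_0=z_0$ and outside $\Phi$, so $p_2=z_2$. The bar fills the corridor exactly.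

Straightness was not used, only that the corridor does not touch itself. So a corridor may bend, and its bends can carry information: a corridor describing a contract between two rectangles can be filled only by a peninsula of the same shape, which belongs to a tile bound by the same contract. To carry this out we need coding paths that
\begin{enumerate}
\item[(a)] do not touch themselves;
\item[(b)] leave the rest of the rectangle so thick that every remaining cell keeps two neighbors;
\item[(c)] all have the same length, and fit near a common segment of length $N$.
\end{enumerate}
Requirement (c) is the reason for the shape of the paths below. A contract lists the symbols along a segment whose length may be $K=10801N$, so it may take a number of bits proportional to $N$, with a large constant; written along a straight line it would not fit into the rectangle. Written into a square, it needs a side of order $\sqrt N$ only.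

\subsection{Coding paths}

Let $q\ge2$ and $\beta\in\{0,1\}^{q^2}$. Define a \emph{coarse path} in $\mathbb Z^2$, with steps $\mathtt N,\mathtt E,\mathtt S,\mathtt W$ (north, east, south, west), as follows; see Figure~\ref{fig:path}. Start at $(0,0)$ and step $\mathtt E$ to $(1,0)$. Then traverse rows $r=0,\dots,q-1$. Row $r$ has \emph{baseline} height $2r$; it goes east from column $1$ to column $3q+1$ if $r$ is even, and west from column $3q+1$ to column $1$ if $r$ is odd. It consists of $q$ gadgets, one for each bit: going east, bit $0$ is $\mathtt{NESEE}$ and bit $1$ is $\mathtt{ENESE}$; going west, bit $0$ is $\mathtt{NWSWW}$ and bit $1$ is $\mathtt{WNWSW}$. After each row except the last, step $\mathtt{NN}$ (the \emph{connector}).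

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray!40] (0,0) grid (7,3);
\draw[very thick] (0,0)--(1,0)--(1,1)--(2,1)--(2,0)--(3,0)--(4,0)--(5,0)--(5,1)--(6,1)--(6,0)--(7,0)--(7,1)--(7,2)--(6,2)--(6,3)--(5,3)--(5,2)--(4,2)--(4,3)--(3,3)--(3,2)--(2,2)--(1,2);
\fill (0,0) circle (2.5pt);
\draw[fill=white] (1,2) circle (2.5pt);
\node[left] at (0,0) {opening};
\node[left] at (0.9,2) {tip};
\node[below] at (2.5,0) {bit $0$};
\node[below] at (5.5,0) {bit $1$};
\node[above] at (5.5,3) {bit $1$};
\node[above] at (2.5,3) {bit $0$};
\node[right] at (7,1) {connector};
\end{tikzpicture}
\caption{The coarse path for $q=2$ and $\beta=(0,1,1,0)$. Row $0$ runs east with baseline at height $0$ and row $1$ runs west with baseline at height $2$. Each bit occupies a gadget of five steps advancing by three columns; the position of the bump shows the bit. The coding path $\Pi_\beta$ is this path enlarged by the factor $3$.}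
\label{fig:path}
\end{figure}

The coarse path is self-avoiding. Indeed, row $r$ uses only the heights $2r$ and $2r+1$. A gadget leading from column $X$ to column $X\pm3$ meets its final column only at the baseline, so it meets the next gadget only in their common vertex. For the same reason the vertex at height $2r+1$ in the end column of row $r$ is not used by the row, and the connector passes through it. The length is $\ell=1+5q^2+2(q-1)$, which does not depend on $\beta$. Different $\beta$ give different step sequences, since gadgets begin at fixed times and the first step of each gadget shows its bit.

Let $\Pi_\beta$ be the path obtained by scaling by $3$: each coarse step becomes three unit steps. It has $k+1$ cells, where $k=3\ell$. It lies in the \emph{box} $[0,9q+3]\times[0,6q-3]$, its first step has direction $(1,0)$, and $(0,0)$ is its only cell with first coordinate $0$. We call $(0,0)$ the \emph{opening} and the last cell the \emph{tip}.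

Classify the cells $(u,v)$ of $\mathbb Z^2$ modulo $3$: \emph{vertex cells} have $u\equiv v\equiv0$, \emph{edge cells} have exactly one coordinate $\equiv0$, and \emph{face cells} have none. Each coarse edge (a unit segment between adjacent coarse vertices) gives two edge cells between two vertex cells, and each coarse face gives a $2\times2$ block of face cells. The cells of $\Pi_\beta$ are the vertex cells of the visited coarse vertices and the edge cells of the traversed coarse edges; face cells are never on the path. That face cells come in $2\times 2$ blocks is what will give requirement (b). With the factor $2$ in place of $3$, a face would be a single cell, and the cell under a bump, enclosed by the path on three sides, would have only one neighbor left.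

\begin{lemma}\label{lem:notouch}
Adjacent cells of $\Pi_\beta$ are consecutive on $\Pi_\beta$.
\end{lemma}

\begin{proof}
Two adjacent cells that are not face cells lie on one closed coarse edge: if they differ in the first coordinate, one of them has first coordinate $\not\equiv0$, so the common second coordinate is $\equiv0$; similarly if they differ in the second coordinate. At least one of the two is an edge cell of that coarse edge. If both are on the path, this coarse edge is traversed, and only once. So they are consecutive.
\end{proof}

\subsection{Contracts and the choice of parameters}

For $N\ge1$ let $K=10801N$. From now on a \emph{rectangle} is a set $[l,r)\times[b,t)$ with both sides in $[N,K]$. Two disjoint rectangles containing adjacent cells are \emph{neighbors}, and \emph{good neighbors} if their common segment has length at least $N$.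

\begin{definition}
A \emph{contract} is a triple $\kappa=(R,R',\sigma)$ where $R,R'$ are good neighbors, $R$ lies to the left of $R'$ (a \emph{horizontal} contract) or below $R'$ (a \emph{vertical} contract), and $\sigma$ assigns to each pair of adjacent cells $(z,z')\in R\times R'$ a pair in $H$ (respectively in $V$). The rectangles $R,R'$ are the \emph{members} of $\kappa$.
\end{definition}

Up to translation there are at most $4K^5|\Lambda|^{2K}$ contracts: at most $K^4$ choices for the dimensions of $R$ and $R'$, two types, at most $2K$ relative offsets along the common line, and at most $|\Lambda|^{2K}$ choices of $\sigma$, since the segment has length at most $K$.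

\emph{Choice of $N$.} For each $N$ let $q(N)\ge2$ be least with $2^{q(N)^2}\ge4K^5|\Lambda|^{2K}$. The logarithm of the right side is $O(N)$, so $q(N)=O(\sqrt N)$. Let $N$ be the least multiple of $8$ with
\[
9q(N)+10\le N/8,
\]
and put $q=q(N)$, $K=10801N$. Since $q\geq 2$, we have $N/8\ge28$. All this is computable from $\mathcal D$. Fix a computable code $\kappa\mapsto\beta(\kappa)\in\{0,1\}^{q^2}$ that is constant on translation classes of contracts and injective on the set of these classes.

\emph{Placing the paths.} A contract is represented by two copies of the path $\Pi_{\beta(\kappa)}$, one in each of its two members. Let $\kappa=(R,R',\sigma)$ be horizontal, with common segment between the columns $c-1$ (in $R$) and $c$ (in $R'$) over the rows $[y_0,y_1)$. Put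
\[
\pi_+(\kappa)=\{(c+u,\;y_0+\tfrac N2+v):(u,v)\in\Pi_{\beta(\kappa)}\},\qquad
\pi_-(\kappa)=\{(c-1-u,\;y_0+\tfrac N4+v):(u,v)\in\Pi_{\beta(\kappa)}\}.
\]
For a vertical contract with common segment between the rows $c-1$ and $c$ over the columns $[x_0,x_1)$, put
\[
\pi_+(\kappa)=\{(x_0+\tfrac N2+v,\;c+u):(u,v)\in\Pi_{\beta(\kappa)}\},\qquad
\pi_-(\kappa)=\{(x_0+\tfrac N4+v,\;c-1-u):(u,v)\in\Pi_{\beta(\kappa)}\}.
\]
The pair $(u,v)$ will be called the \emph{local coordinates}: $u$ is the depth measured from the side, and $v$ is the position along it. The paths $\pi_\pm(\kappa)$ inherit the order, the opening and the tip from $\Pi_{\beta(\kappa)}$, and we also speak of their boxes. Since $9q+3<N/8$ and $6q-3<N/8$, while the sides and the segment have length at least $N$, the box of $\pi_+(\kappa)$ is contained in $R'$ and that of $\pi_-(\kappa)$ in $R$. Moreover $\pi_\pm(\kappa+a)=\pi_\pm(\kappa)+a$ for $a\in\mathbb Z^2$.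

\subsection{Clusters and tiles}

A cluster is a rectangle together with everything a tile needs to know about its surroundings.

\begin{definition}
A \emph{cluster} $\mathcal C=(R;R_1,\dots,R_m;f;g)$ consists of
\begin{itemize}
\item a rectangle $R$;
\item pairwise disjoint rectangles $R_i$, disjoint from $R$, each a good neighbor of $R$, which together contain all cells outside $R$ adjacent to $R$;
\item a map $f:\partial R\to\Lambda$ on the boundary cells of $R$ (those adjacent to a cell outside $R$) that extends to a valid pattern on $R$;
\item a map $g$ from the set of cells outside $R$ adjacent to $R$ to $\Lambda$, such that all pairs across the boundary of $R$, with symbols given by $f$ and $g$, are in $H$ (horizontal pairs) and in $V$ (vertical pairs).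
\end{itemize}
\end{definition}

Thus each side of $R$ is divided into segments of length at least $N$, one for each $R_i$ on this side. Fix, in a translation invariant way, a valid extension $\bar f$ of $f$ to $R$. Let $\kappa_i$ be the contract between $R$ and $R_i$ given by the symbols of $f$ and $g$ along the common segment. If $R$ is the left or lower member of $\kappa_i$, put $\nu_i=\pi_-(\kappa_i)$ and $\mu_i=\pi_+(\kappa_i)$; otherwise put $\nu_i=\pi_+(\kappa_i)$ and $\mu_i=\pi_-(\kappa_i)$. So the \emph{notch} $\nu_i$ is contained in $R$, and the \emph{peninsula} $\mu_i$ is contained in $R_i$. Let
\[
T_{\mathcal C}=\Big(R\setminus\bigcup_i\nu_i\Big)\cup\bigcup_i\mu_i .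
\]
The first part is the \emph{body} of $T_{\mathcal C}$; see Figure~\ref{fig:tile}. Let $P(\mathcal D)$ be the set of all $T_{\mathcal C}$ for which the lower left corner of $R$ is $(0,0)$. This set is finite and computable from $\mathcal D$, and $T_{\mathcal C+a}=a+T_{\mathcal C}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!30] (0,0) rectangle (5,4);
\draw (0,0) rectangle (5,4);
\draw (5,-0.5) rectangle (10,3.3);
\draw[line width=5pt] (5,1.7)--(5.5,1.7)--(5.5,2.1)--(5.9,2.1)--(5.9,1.7)--(6.7,1.7)--(6.7,2.5)--(5.5,2.5);
\draw[line width=3.6pt,gray!30] (4.9,1.7)--(5.5,1.7)--(5.5,2.1)--(5.9,2.1)--(5.9,1.7)--(6.7,1.7)--(6.7,2.5)--(5.53,2.5);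
\draw[line width=5pt] (5,0.5)--(4.5,0.5)--(4.5,0.9)--(4.1,0.9)--(4.1,0.5)--(3.3,0.5)--(3.3,1.3)--(4.5,1.3);
\draw[line width=3.6pt,white] (5.1,0.5)--(4.5,0.5)--(4.5,0.9)--(4.1,0.9)--(4.1,0.5)--(3.3,0.5)--(3.3,1.3)--(4.47,1.3);
\node at (1.5,2.5) {$R$};
\node at (8.5,1.8) {$R'$};
\node at (7.4,2.2) {$\pi_+(\kappa)$};
\node at (2.6,0.9) {$\pi_-(\kappa)$};
\end{tikzpicture}
\caption{Schematic picture of two neighboring tiles bound by a horizontal contract $\kappa=(R,R',\sigma)$. The gray tile is $R$ without the notch $\pi_-(\kappa)$, together with the peninsula $\pi_+(\kappa)\subseteq R'$; the white tile is $R'$ without $\pi_+(\kappa)$, together with $\pi_-(\kappa)\subseteq R$. Both paths have the same code; their bends encode $\kappa$. (Notches and peninsulas on the other sides are not shown.)}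
\label{fig:tile}
\end{figure}

\subsection{Local geometry of a tile}

Let $\mathcal C$ be a cluster as above. By the \emph{side} of a notch we mean the side of $R$ on which it opens, by its \emph{segment} the common segment of $R$ with the corresponding $R_i$, and \emph{depth} is distance from a side ($0$ on the boundary).

\begin{lemma}\label{lem:spacing}
\begin{enumerate}
\item[(a)] The box of a notch has depth at most $9q+3<N/8$ from its side, and along its side it is at distance at least $N/4$ from both end cells of its segment, hence from the corners of $R$ on that side. No corner of $R$ is in a box.
\item[(b)] The boxes of different notches of $R$ are at distance at least $N/8\ge28$.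
\item[(c)] All cells with local coordinates $0\le u\le9q+6$, $-3\le v\le6q$ with respect to a notch of $R$ lie in $R$, and in no box of another notch.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The box occupies along its side the offsets from $N/4$ or $N/2$ on, over a length $6q-3<N/8$. So its offsets lie in $[N/4,5N/8)$, while the end cells of the segment have offset $0$ and at least $N-1$. And $N-1-5N/8=3N/8-1\ge N/4$. A corner of $R$ cannot be in a box of a side on which it lies, by this, nor in a box of another side, since its depth from there is at least $N-1$.

(b) If the notches are on the same side, they lie over different segments, and by (a) the boxes are at distance at least $N/2$. If they are on adjacent sides, say left and bottom, the depth from the left side is at most $9q+3<N/8$ in the first box and at least $N/4$ in the second. If they are on opposite sides, the difference of the coordinates perpendicular to these sides is at least $N-1-2(9q+3)\ge 3N/4$.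

(c) These cells are within distance $3$ of the box. Their depth is between $0$ and $9q+6<N/8$, and by (a) they lie over the same segment; so they lie in $R$. By (b) they are in no other box.
\end{proof}

\begin{lemma}\label{lem:corridor}
Let $z_0,\dots,z_k$ be a notch of $R$, listed from tip to opening. For $i<k$, each neighbor of $z_i$ other than $z_{i+1}$ and (if $i\ge1$) $z_{i-1}$ lies in the body.
\end{lemma}

\begin{proof}
The cell $z_i$ is not the opening, so its local coordinate $u$ is at least $1$, and its neighbors lie in $R$ and in no other notch by Lemma~\ref{lem:spacing}(c). By Lemma~\ref{lem:notouch}, they are in this notch only if they are consecutive to $z_i$.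
\end{proof}

\begin{lemma}\label{lem:two}
Every cell of $T_{\mathcal C}$ other than the tips of the peninsulas has at least two neighbors in $T_{\mathcal C}$.
\end{lemma}

\begin{proof}
\emph{Peninsulas.} A cell of a peninsula that is neither tip nor opening has two path neighbors. The opening of $\mu_i$ has one path neighbor, and it is adjacent to a cell $a\in R$ of depth $0$ on the common segment with $R_i$, at offset $N/2$ or $N/4$ from the start of the segment. We check that $a$ is in the body. The only cell of $\nu_i$ of depth $0$ is its opening, which is at the other of these two offsets. Other notches on the same side lie over other segments. The distance of $a$ from the ends of the side is at least $N/4$, so $a$ has depth at least $N/4$ from the adjacent sides, and depth at least $N-1$ from the opposite side; but notches have depth less than $N/8$ from their side.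

\emph{Body cells.} Let $z$ be in the body. It has at least two neighbors in $R$. If none of its neighbors is in a notch, we are done. Otherwise use the local coordinates $(u,v)$ of a notch that contains a neighbor of $z$; then $0\le u\le9q+4$ and $-1\le v\le6q-2$. All cells named below are within the range of Lemma~\ref{lem:spacing}(c), so they lie in $R$ and in no other notch.
\begin{itemize}
\item If $z$ is a face cell, its two neighbors in its $2\times2$ block are face cells, hence on no path.
\item If $z$ is an edge cell with $v\equiv0$, then $(u,v+1)$ and $(u,v-1)$ are face cells.
\item If $z$ is an edge cell with $u\equiv0$, then $(u+1,v)$ is a face cell. If $u\ge3$, so is $(u-1,v)$. If $u=0$, the other edge cell of the same coarse edge is a neighbor of $z$, and it is not in the notch, since the only cell of the path with $u=0$ is $(0,0)$.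
\item If $z$ is a vertex cell, then, not being on the path, it has no traversed incident coarse edge. So none of its neighbors is in the notch, contrary to the choice of the notch.\qedhere
\end{itemize}
\end{proof}

\subsection{From configurations to tilings}\label{sub:back}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}, ($\Leftarrow$)]
Let $\varphi:X\to Y_{\mathcal D}$ be continuous and equivariant, and let $\mathcal R_x$ be given by Lemma~\ref{lem:rectangles} for the $N$ chosen above. For $R\in\mathcal R_x$, the rectangle $R$, its neighbors in $\mathcal R_x$ and the symbols of $\varphi(x)$ on both sides of the boundary of $R$ form a cluster $\mathcal C_{x,R}$; the neighbors are good because common segments have length at least $N$. If $R,R'\in\mathcal R_x$ are neighbors, the contract between them is the same whether it is read from $R$ or from $R'$. So the notch of $R$ facing $R'$ equals the peninsula of $T_{\mathcal C_{x,R'}}$ into $R$. The notches of $R$ are pairwise disjoint by Lemma~\ref{lem:spacing}(b). Hence each cell of $R$ either lies in the body of $T_{\mathcal C_{x,R}}$ and in no peninsula, or in exactly one notch of $R$ and hence in exactly one peninsula. So the sets $T_{\mathcal C_{x,R}}$, $R\in\mathcal R_x$, form a partition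 $\mathcal T_x$ of $\mathbb Z^2$ into translates of members of $P(\mathcal D)$.

We have $\mathcal T_{h\cdot x}=\mathcal T_x-h$. Whether $0$ and $g$ lie in the same member of $\mathcal T_x$ depends only on $\mathcal R_x$ and $\varphi(x)$ in a bounded window, so this is a clopen condition on $x$. By Section~\ref{sec:conv}, this defines a continuous tiling of $X$ by $P(\mathcal D)$.
\end{proof}

\subsection{From tilings to configurations}\label{sub:forth}

\begin{proof}[Proof of Theorem~\ref{thm:transfer}, ($\Rightarrow$)]
Let $\mathcal T$ be a tiling of $\mathbb Z^2$ by translates of members of $P(\mathcal D)$. Different clusters might produce the same tile. So we choose, once and for all, one cluster for each translation class of sets $T_{\mathcal C}$ and translate it; since finite nonempty sets have no translational symmetry, this assigns to each $\Phi\in\mathcal T$ a cluster $\mathcal C_\Phi$ with $\Phi=T_{\mathcal C_\Phi}$, in a translation invariant way. We denote its data by $R_\Phi,R_{\Phi,i},f_\Phi,g_\Phi,\nu_{\Phi,i},\mu_{\Phi,i},\kappa_{\Phi,i}$. A cell of a notch of $\Phi$ never belongs to $\Phi$, because it lies in $R_\Phi$ but not in the body, and peninsulas are outside $R_\Phi$.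

\medskip\noindent\emph{Step 1: contracts are honored. For each $\Phi\in\mathcal T$ and each $i$ there are $\Phi'\in\mathcal T$ and $j$ with}
\[
R_{\Phi'}=R_{\Phi,i},\qquad R_{\Phi',j}=R_\Phi,\qquad \mu_{\Phi',j}=\nu_{\Phi,i},\qquad \kappa_{\Phi',j}=\kappa_{\Phi,i}.
\]
Let $z_0,\dots,z_k$ be $\nu_{\Phi,i}$ from tip to opening, and let $\Phi'\in\mathcal T$ be the tile containing $z_0$; then $\Phi'\ne\Phi$. By Lemma~\ref{lem:corridor}, all neighbors of $z_0$ except $z_1$ are in $\Phi$. So $z_0$ has at most one neighbor in $\Phi'$, and by Lemma~\ref{lem:two} it is the tip of some $\mu_{\Phi',j}$. Let $p_0=z_0,p_1,\dots,p_k$ be the cells of $\mu_{\Phi',j}$ from tip to opening; the number $k$ is the same since all coding paths have the same length. We show $p_a=z_a$ by induction. Suppose this holds up to $a<k$. Then $p_{a+1}$ is adjacent to $z_a$, it is not in $\Phi$, and it is not $z_{a-1}=p_{a-1}$ (if $a\ge1$). By Lemma~\ref{lem:corridor} it is $z_{a+1}$. So $\nu_{\Phi,i}$ and $\mu_{\Phi',j}$ coincide as sequences of cells.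

The step from the opening $z_k$ to $z_{k-1}$ has local direction $(1,0)$. This is $+e_1$, $-e_1$, $+e_2$, $-e_2$ for $\pi_+$ horizontal, $\pi_-$ horizontal, $\pi_+$ vertical, $\pi_-$ vertical, respectively. So both paths are placed by the same one of these four kinds of embedding, and their step sequences in local coordinates agree. Hence the bit strings agree, and the contracts agree up to translation. Since the openings coincide, the contracts are equal. The path lies in exactly one member of this contract. This member is $R_\Phi$, since $\nu_{\Phi,i}\subseteq R_\Phi$; it is also $R_{\Phi',j}$, since $\mu_{\Phi',j}\subseteq R_{\Phi',j}$. The other member is $R_{\Phi,i}$ and also $R_{\Phi'}$.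

\medskip\noindent\emph{Step 2: the rectangles $R_\Phi$, $\Phi\in\mathcal T$, are pairwise disjoint.} Suppose $\Phi\ne\Psi$ and $z\in R_\Phi\cap R_\Psi$. If $z\in\Phi$, then $z\notin\Psi$, so $z$ is in a notch of $\Psi$. By Step 1 the tile containing $z$, which is $\Phi$, contains $z$ in one of its peninsulas, and these lie outside $R_\Phi$: a contradiction. So $z\notin\Phi$, and by symmetry $z\notin\Psi$. Thus every $z\in R_\Phi\cap R_\Psi$ lies in a notch of $\Phi$ and in a notch of $\Psi$. Let $\Omega$ be the tile containing such a $z$. By Step 1, $z\in\mu_{\Omega,j}\cap\mu_{\Omega,j'}$ with $R_{\Omega,j}=R_\Phi$ and $R_{\Omega,j'}=R_\Psi$. In a cluster the rectangles $R_{\Omega,\cdot}$ are pairwise disjoint, and both contain $z$; so $j=j'$ and $R_\Phi=R_\Psi$. But then every cell of $R_\Phi=R_\Phi\cap R_\Psi$ lies in a notch of $\Phi$, while its corners do not. This is a contradiction.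

\medskip\noindent\emph{Step 3: the rectangles $R_\Phi$ cover $\mathbb Z^2$.} Every cell outside and adjacent to $R_\Phi$ lies in some $R_{\Phi,i}$, which by Step 1 is $R_{\Phi'}$ for some $\Phi'\in\mathcal T$. So the union of the $R_\Phi$ is nonempty and contains with each cell all its neighbors.

\medskip\noindent\emph{Step 4: decoding.} For $z\in\mathbb Z^2$ let $\Phi$ be the unique tile with $z\in R_\Phi$ and put $y(z)=\bar f_\Phi(z)$. Pairs inside one $R_\Phi$ are allowed, since $\bar f_\Phi$ is valid. Let $z\in R_\Phi$ and $z+e_1\in R_\Psi$ with $\Psi\ne\Phi$. Then $z+e_1\in R_{\Phi,i}$ for some $i$. Take $\Phi'$ and $j$ as in Step 1; then $R_{\Phi'}=R_{\Phi,i}$ contains $z+e_1$, so $\Phi'=\Psi$ by Step 2. The contracts $\kappa_{\Psi,j}=\kappa_{\Phi,i}$ assign the same symbols to the pair $(z,z+e_1)$; in particular $g_\Phi(z+e_1)=f_\Psi(z+e_1)$. So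
\[
(y(z),y(z+e_1))=(f_\Phi(z),f_\Psi(z+e_1))=(f_\Phi(z),g_\Phi(z+e_1))\in H .
\]
The same argument with $e_2$ and $V$ handles vertical pairs. So $y\in Y_{\mathcal D}$.

\medskip\noindent\emph{Continuity.} The assignment $\mathcal T\mapsto y$ commutes with translations. If $0\in R_\Phi$, then $R_\Phi\subseteq[-K,K]^2$, and $\Phi$ meets $R_\Phi$; so $y(0)$ depends only on the tiles of $\mathcal T$ that meet $[-K,K]^2$. Given a continuous tiling of $X$, apply the assignment to the tilings $\mathcal T_x$ of Section~\ref{sec:conv}. The tiles of $\mathcal T_x$ that meet $[-K,K]^2$ are the sets $h+C(h\cdot x)$ with $|h|\le K$, which depend continuously on $x$. So we obtain a continuous equivariant map $X\to Y_{\mathcal D}$.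
\end{proof}

\begin{corollary}\label{cor:addendum}
\begin{enumerate}
\item[(a)] If $P(\mathcal D)$ has a doubly periodic tiling of $\mathbb Z^2$, then $Y_{\mathcal D}$ has a doubly periodic element.
\item[(b)] If $Y_{\mathcal D}\ne\emptyset$, then $P(\mathcal D)$ tiles $\mathbb Z^2$; in particular it is nonempty.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) The decoding of Steps 1--4 applies to any tiling of $\mathbb Z^2$ by $P(\mathcal D)$ and commutes with translations. (b) Apply the construction of Section~\ref{sub:back} to one $y\in Y_{\mathcal D}$ and the partition of $\mathbb Z^2$ into the squares $a+[0,N)^2$, $a\in N\mathbb Z^2$, whose common segments have length exactly $N$.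
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

For a machine $\mathsf M$ as in Section~\ref{sec:machine} put $P_{\mathsf M}=P(\mathcal D_{\mathsf M})$. This finite set of tiles is computable from $\mathsf M$.

If $\mathsf M$ halts on the blank tape, then $F(2^{\mathbb Z^2})$ has a continuous $\mathcal D_{\mathsf M}$-configuration by Proposition~\ref{prop:machine}(a), hence a continuous tiling by $P_{\mathsf M}$ by Theorem~\ref{thm:transfer}. If $\mathsf M$ does not halt, then $F(2^{\mathbb Z^2})$ has no continuous $\mathcal D_{\mathsf M}$-configuration by Proposition~\ref{prop:machine}(b), hence no continuous tiling by $P_{\mathsf M}$ by Theorem~\ref{thm:transfer}. So the map that sends $\mathsf M$ to the code of $P_{\mathsf M}$ reduces the halting problem to $A$, and $A$ is $\Sigma^0_1$-hard. Since $A$ is $\Sigma^0_1$, it is $\Sigma^0_1$-complete. \qed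

\section{Proof of Theorem~\ref{thm:complements}}\label{sec:complements}

We use the same sets $P_{\mathsf M}=P(\mathcal D_{\mathsf M})$; an arbitrary Turing machine is first replaced by a machine of the kind used in Section~\ref{sec:machine}, as explained there.

\subsection{All free actions, periodic tilings, tilings of the plane}

By Proposition~\ref{prop:machine}(c) and Corollary~\ref{cor:addendum}(b), $P_{\mathsf M}$ is nonempty and tiles $\mathbb Z^2$ in every case. If $\mathsf M$ halts, Proposition~\ref{prop:machine}(a) and Theorem~\ref{thm:transfer} give a continuous tiling of every free $\mathbb Z^2$-space. If $\mathsf M$ does not halt, Proposition~\ref{prop:machine}(b) and Corollary~\ref{cor:addendum}(a) show that $P_{\mathsf M}$ has no doubly periodic tiling, and Section~\ref{sec:main} shows that $F(2^{\mathbb Z^2})$ has no continuous tiling by $P_{\mathsf M}$.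

\subsection{The tiles are connected}

Let $T_{\mathcal C}\in P(\mathcal D)$ for any domino system $\mathcal D$. Each peninsula is connected, and by the proof of Lemma~\ref{lem:two} its opening is adjacent to a body cell. So it suffices to show that the body is connected. We first connect the part of $R$ outside the boxes, and then lead every body cell inside a box out of it. Let $\delta=N/8$.

\medskip\noindent\emph{(i) $R$ minus all boxes of notches is connected.} By Lemma~\ref{lem:spacing}(a), boxes have depth less than $\delta$ from their side and are at distance at least $2\delta$ along that side from the corners of $R$. The \emph{core}, consisting of the cells at depth at least $\delta$ from all four sides, is a nonempty rectangle, hence connected, and it is disjoint from the boxes.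

Consider a cell outside the boxes with depth less than $\delta$ from exactly one side. Move perpendicularly away from that side to depth $\delta$, that is, into the core. This does not enter a box of that side, because a box contains with each cell all cells at smaller depth at the same position along the side. It does not enter a box of another side, because the depth from the other sides stays at least $\delta$.

Consider a cell with depth less than $\delta$ from two adjacent sides. Move horizontally to depth $\delta$ from the vertical one of them. On the way the distance from the common corner along either side is at most $\delta<2\delta$, and the depth from the other two sides is larger than $\delta$, so no box is met. The cell reached has depth less than $\delta$ from one side only, which is the previous case.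

\medskip\noindent\emph{(ii) Every body cell in a box is joined inside the body to a cell of $R$ outside the boxes.} Use the local coordinates of the notch in question. All cells used below are in the range of Lemma~\ref{lem:spacing}(c), so they lie in $R$ and in no other box; in particular, they are body cells unless they are on the path, and once outside this box they are outside all boxes. An edge cell that is not on the path is adjacent to a face cell in $R$: to $(u,v+1)$ if $v\equiv0$, and to $(u+1,v)$ if $u\equiv0$. For a vertex cell that is not on the path, no incident coarse edge is traversed, so it is adjacent to the edge cell $(u+1,v)$, which is not on the path. So it remains to treat faces in the box.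

Let $(i,j)$ denote the face block $u\in\{3i+1,3i+2\}$, $v\in\{3j+1,3j+2\}$, which lies between the coarse columns $i,i+1$ and the coarse heights $j,j+1$. The faces in the box are those with $0\le i\le3q$ and $0\le j\le2q-2$. Two faces separated by an untraversed coarse edge are joined through its edge cells.
\begin{itemize}
\item \emph{$i=0$.} The only traversed horizontal edge between the coarse columns $0$ and $1$ is at height $0$. So $(0,j)$ is joined upward to $(0,2q-1)$, which is outside the box.
\item \emph{$i\ge1$ and $j=2r+1$ odd.} Then $r\le q-2$. The only traversed vertical edge between the heights $2r+1$ and $2r+2$ belongs to the connector after row $r$, which is in column $3q+1$ if $r$ is even and in column $1$ if $r$ is odd. If $r$ is even, $(i,j)$ is joined leftward to $(0,j)$, which was treated above; this crosses the coarse columns $i,i-1,\dots,1$, all of them at most $3q$. If $r$ is odd, $(i,j)$ is joined rightward to $(3q+1,j)$, which is outside the box; this crosses the coarse columns $i+1,\dots,3q+1$, all of them at least $2$.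
\item \emph{$i\ge1$ and $j=2r$ even.} If the top edge of the face is untraversed, the face is joined to $(i,2r+1)$, which is treated in the previous case or, if $r=q-1$, is outside the box. If the top edge is traversed, it is the top of the bump of a gadget; in each of the four gadgets the baseline edge below the bump is untraversed. So the face is joined to $(i,2r-1)$, which is treated in the previous case or, if $r=0$, is outside the box.
\end{itemize}
By (i) and (ii) the body is connected, and hence $T_{\mathcal C}$ is connected.

\subsection{Hardness for all $d\ge2$}

For $d=2$ this is Theorem~\ref{thm:main}. Let $d\ge3$, and consider the tiles $T\times\{0\}^{d-2}$ with $T\in P_{\mathsf M}$. Let $X$ be $F(2^{\mathbb Z^d})$ with the action restricted to $\mathbb Z^2\times\{0\}^{d-2}\cong\mathbb Z^2$. This is a free $\mathbb Z^2$-space. A continuous tiling of $F(2^{\mathbb Z^d})$ by the new tiles is the same as a continuous tiling of $X$ by $P_{\mathsf M}$: the classes of the former lie in orbits of $\mathbb Z^2\times\{0\}^{d-2}$, and for $g$ outside this subgroup the condition $x\mathrel E g\cdot x$ never holds.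

If $\mathsf M$ halts, $X$ has a continuous tiling by $P_{\mathsf M}$. Conversely, suppose $X$ has one. By Theorem~\ref{thm:transfer} there is a continuous map $\psi:X\to Y_{\mathcal D_{\mathsf M}}$ that is equivariant for $\mathbb Z^2\times\{0\}^{d-2}$. Write $\mathcal D_{\mathsf M}=(\Lambda,H,V)$ and put $\varphi(x)(s)=\psi(s\cdot x)(0)$ for $s\in\mathbb Z^d$. Then $\varphi:F(2^{\mathbb Z^d})\to\Lambda^{\mathbb Z^d}$ is continuous and $\mathbb Z^d$-equivariant. For $i\in\{1,2\}$ we have $\varphi(x)(s+e_i)=\psi(e_i\cdot(s\cdot x))(0)=\psi(s\cdot x)(e_i)$, so $\varphi(x)$ satisfies the constraints $H,V$ in the directions $e_1,e_2$. Apply Proposition~\ref{prop:periodic} with $H_1=H$, $H_2=V$ and $H_i=\Lambda^2$ for $i\ge3$. The restriction of the resulting $y^*$ to $\mathbb Z^2\times\{0\}^{d-2}$ is a doubly periodic element of $Y_{\mathcal D_{\mathsf M}}$. By Proposition~\ref{prop:machine}(b), $\mathsf M$ halts. So the halting problem reduces to the problem for $F(2^{\mathbb Z^d})$.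

\subsection{Decidability for $d=1$}

This is Proposition~\ref{prop:dim1}. The proof of Theorem~\ref{thm:complements} is complete. \qed

\begin{thebibliography}{9}

\bibitem{Berger}
Berger, Mem. AMS 66, 1966.

\bibitem{GJKS}
Su Gao, Steve Jackson, Edward Krohne, Brandon Seward,
\emph{Continuous Combinatorics of Abelian Group Actions},
arXiv:1803.03872 (2018).

\bibitem{Robinson}
Robinson, Invent. Math. 12, 1971.

\end{thebibliography}

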